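# A divisor class on a cone over a family of plane cubics that lies in no algebraic model

## 1. The cone over $y^2=x^3+tx+1$ and a transcendental point on it

A complete local ring $B$ that comes from complex algebraic geometry is usually the completion of many different algebraic local rings $A$. Each of them has a divisor class group $\operatorname{Cl}A$, and each of these groups sits inside $\operatorname{Cl}B$. We ask which subgroups of $\operatorname{Cl}B$ arise in this way. First the words.

**Definition (class group).** For a noetherian normal domain $C$, $\operatorname{Cl}C$ is the free abelian group on the height one primes of $C$ modulo the divisors $\operatorname{div}(f)$, $f\in\operatorname{Frac}(C)^*$.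

For a small example, take $C=\mathbb C[[x,y,z]]/(xy-z^2)$ and the prime $\mathfrak p=(x,z)$. Modulo $x$ the relation becomes $z^2=0$, and at $\mathfrak p$ the element $y$ is a unit, so $z$ is a uniformizer and $x=z^2/y$ has valuation $2$. Hence $\operatorname{div}(x)=2[\mathfrak p]$, so $2[\mathfrak p]=0$. But $\mathfrak p$ is not principal, because $x,z$ are independent in $\mathfrak m/\mathfrak m^2$. So $[\mathfrak p]$ has order $2$.

**Definition (local geometric normal domain, model).** A local geometric normal domain is a normal local domain that is a localization of a $\mathbb C$-algebra of finite type. A model of a complete local ring $B$ is, in these notes, a local geometric normal domain $A$ together with a ring isomorphism $\widehat A\cong B$. The isomorphism is not assumed to be $\mathbb C$-linear.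

A local ring that is a localization of $T$ is $T_{\mathfrak p}$ for a prime $\mathfrak p$ of $T$. For example, $\mathbb C[t]_{(t)}$ is a model of $\mathbb C[[t]]$.

If $A$ is a noetherian local normal domain with completion $\widehat A$, there is a well-defined injective homomorphism $j:\operatorname{Cl}A\hookrightarrow\operatorname{Cl}\widehat A$ (Samuel). It sends a height one prime $\mathfrak p$ to the divisor of $\mathfrak p\widehat A$. In particular, if $\mathfrak p\widehat A$ is prime, then $j[\mathfrak p]=[\mathfrak p\widehat A]$. We identify $\operatorname{Cl}A$ with its image.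

Let $B$ be the completion of a local geometric normal domain. Its dualizing module $\omega_B$ is reflexive of rank one and defines an element of $\operatorname{Cl}B$. It is known (Murthy) that $\omega_B$ lies in the image of $\operatorname{Cl}A$ whenever $A$ is a quotient of a regular local ring with $\widehat A\cong B$, and in particular for every model $A$. So $\langle\omega_B\rangle\subset H$ is necessary for a subgroup $H$ to be such an image. The question, taken from John Brevik and Scott Nollet, "Srinivas' Problem for Rational Double Points", arXiv:1403.2423 (2014), is the following: *is every finitely generated subgroup $H\subset\operatorname{Cl}B$ containing $\langle\omega_B\rangle$ the image of $\operatorname{Cl}A$ for a local geometric normal domain $A$ with $\widehat A\cong B$?*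

The answer is no. It fails in every dimension $d\ge3$, already for hypersurfaces (so $\omega_B=0$) and for infinite cyclic $H$. Here are the rings. Fix $m\ge0$ and variables $s=(s_1,\dots,s_m)$; on a first reading take $m=0$. Put
$$F=y^2z-x^3-t\,xz^2-z^3,\quad \Lambda=\mathbb C[[t,s]],\quad L=\operatorname{Frac}\Lambda,\quad B=\mathbb C[[x,y,z,t,s]]/(F). \tag{1}$$
The obvious model is $A_0$, the localization of $\mathbb C[x,y,z,t,s]/(F)$ at the origin. The equation $F=0$ is homogeneous in $x,y,z$: it is the cone over the family of plane cubics $y^2=x^3+tx+1$, and a section of this family gives a divisor on the cone. A tame section is $(0:1:1)$; its cone is $x=0,\ y=z$, an algebraic divisor. We choose a wild one. Let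
$$g=e^t-1\in t\,\mathbb Q[[t]],\qquad h\in\mathbb Q[[t]],\quad h^2=1+tg+g^3,\quad h(0)=1. \tag{2}$$
Then $F(gw,hw,w)=w^3(h^2-g^3-tg-1)=0$, so there is a homomorphism of $\Lambda$-algebras
$$B\to\Lambda[[w]],\qquad x\mapsto gw,\quad y\mapsto hw,\quad z\mapsto w. \tag{3}$$
It is surjective; let $\mathfrak q$ be its kernel. We shall see that $B$ is a normal domain. It is catenary of dimension $3+m$, and $\dim\Lambda[[w]]=2+m$, so $\mathfrak q$ is a prime of height $1$. Put $\delta=[\mathfrak q]\in\operatorname{Cl}B$.

The easy special case fixes the model.

**Proposition 1.** Let $m=0$. Then $n\delta\notin\operatorname{Cl}A_0$ for every $n\ne0$.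

We prove this first, and then ask what changes when $A_0$ is replaced by an arbitrary model. The following textbook facts are used throughout.

* (a) Local geometric normal domains and their quotients are excellent. For such a ring $C$, the singular locus is closed; $C\to\widehat C$ is faithfully flat with regular fibres; if $C$ is reduced (or normal), so is $\widehat C$.
* (b) Let $C\to D$ be a flat local homomorphism of noetherian local rings. If $D$ is regular, so is $C$. If $C$ and the closed fibre are regular, so is $D$. Normality descends along faithfully flat maps. Combined with (a): for a prime $Q$ of $\widehat C$, $\widehat C_Q$ is regular if and only if $C_{Q\cap C}$ is.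
* (c) Let $X$ be a regular integral noetherian scheme and $Z\subsetneq X$ closed. Then $\operatorname{Pic}X\to\operatorname{Pic}(X\setminus Z)$ is surjective, and its kernel is generated by the $\mathcal O(D)$ with $D$ an irreducible component of $Z$ of codimension $1$. If $C$ is a noetherian normal domain and $U\subset\operatorname{Spec}C$ is a regular open set with complement of codimension $\ge2$, then $\operatorname{Cl}C=\operatorname{Pic}U$.
* (d) Let $E$ be an elliptic curve with origin $O$ over a field $M$ of characteristic $0$. Every line bundle on $E$ is uniquely of the form $\mathcal O(q-O)\otimes\mathcal O(rO)$ with $q\in E(M)$, $r\in\mathbb Z$, and $q\mapsto\mathcal O(q-O)$ is a homomorphism. For $n\ne0$ the map $[n]$ is finite.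

## 2. Blowing up the singular locus of $B$

Everything in this section holds for all $m\ge0$.

**Step 1: $A_0$ and $B$ are normal domains, and we find their singular loci.** Let $\Lambda_0=\mathbb C[t,s]_{(t,s)}$. Over a field $\kappa$ of characteristic $0$ in which $t$ has been given a value, when do the partial derivatives
$$F_x=-3x^2-tz^2,\qquad F_y=2yz,\qquad F_z=y^2-2txz-3z^2$$
have a common zero in $\kappa^3\setminus\{0\}$? If $z=0$, then $x=0$ and $y=0$. If $z\ne0$, scale to $z=1$: then $y=0$, $2tx=-3$ and $3x^2=-t$, so $x=-3/(2t)$ and $27/(4t^2)=-t$, that is, $4t^3+27=0$. Now $4t^3+27$ is a unit in $\Lambda_0$ and in $\Lambda$. So at any point of $\operatorname{Spec}\Lambda_0[x,y,z]/(F)$ where $x,y,z$ are not all zero, one of $F_x,F_y,F_z$ is nonzero, and the scheme is smooth over $\Lambda_0$ there, hence regular. At a prime $Q\supset(x,y,z)$ of the ambient regular ring, $F\in(x,y,z)^3\subset Q^2$, so the quotient is not regular. Therefore $\operatorname{Sing}A_0=V(x,y,z)$, of codimension $(3+m)-(1+m)=2$. A hypersurface is $S_2$, so by Serre's criterion $A_0$ is normal; being local, it is a normal domain.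

By (a), $B=\widehat{A_0}$ is normal, and being local it is a domain. By (b), $\operatorname{Sing}B=V(P)$ with $P=(x,y,z)B$. Since $F\in(x,y,z)$, we have $B/P=\Lambda$, so $P$ is prime. Finally $B$ is a hypersurface, hence Gorenstein, so $\omega_B\cong B$ and $\omega_B=0$ in $\operatorname{Cl}B$.

The same computation shows that for every field $\kappa$ to which $\Lambda$ maps, $F=0$ is a smooth plane cubic over $\kappa$. It is geometrically irreducible, because two components would meet in a singular point.

**Step 2: blowing up $P$ gives a regular scheme whose exceptional divisor is the family of cubics.** Let $X_B=\operatorname{Proj}\bigoplus_nP^n$ and $\mathcal E_\Lambda=\operatorname{Proj}\operatorname{gr}_PB$. The graded ring of $\Lambda[[x,y,z]]$ along $(x,y,z)$ is the domain $\Lambda[x,y,z]$, and $F$ is its own initial form. Passing to the quotient by one element whose initial form lives in a domain divides the graded ring by that initial form, so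
$$\operatorname{gr}_PB=\Lambda[x,y,z]/(F). \tag{4}$$
Thus $\mathcal E_\Lambda$ is the plane cubic over $\Lambda$, smooth over $\Lambda$ by Step 1, hence regular. It is integral: since $F$ is, up to sign, monic in $x$, the ring (4) is free over $\Lambda[y,z]$, so it embeds in $L[x,y,z]/(F)$, which is a domain. Its generic fibre is the elliptic curve $E_L$: $y^2=x^3+tx+1$ with origin $O=(0:1:0)$.

The subscheme $\mathcal E_\Lambda\subset X_B$ is an effective Cartier divisor. A local ring whose quotient by a nonzerodivisor in the maximal ideal is regular is itself regular, so $X_B$ is regular along $\mathcal E_\Lambda$. Elsewhere $X_B$ equals $U_B:=\operatorname{Spec}B\setminus V(P)$, which is regular by Step 1. So $X_B$ is regular, and it is integral as the blow-up of a domain. Moreover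
$$\mathcal O_{X_B}(-\mathcal E_\Lambda)=P\mathcal O_{X_B}=\mathcal O_{X_B}(1). \tag{5}$$

**Step 3: this attaches to each divisor class a point of $E_L$.** Since $V(P)$ has codimension $2$, $\operatorname{Cl}B=\operatorname{Pic}U_B$ by (c). Again by (c), $\operatorname{Pic}X_B\to\operatorname{Pic}U_B$ is surjective with kernel generated by $\mathcal O(\mathcal E_\Lambda)$, whose restriction to $\mathcal E_\Lambda$ is $\mathcal O(-1)$ by (5). So lifting a class to $X_B$ and restricting to $E_L$ is well defined modulo $\mathcal O(1)$:
$$\rho:\operatorname{Cl}B\to\operatorname{Pic}(E_L)/\langle\mathcal O(1)\rangle. \tag{6}$$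
The line $z=0$ meets the cubic where $x^3=0$, that is, in $3O$, so $\mathcal O(1)\cong\mathcal O(3O)$. By (d) the target of $\rho$ is $E(L)\oplus\mathbb Z/3$; the element $(p,r)$ stands for $\mathcal O(p-O)\otimes\mathcal O(rO)$.

**Step 4: we compute $\rho$ on cones over sections.** Let $p=(a:b:c)$ be a section of $\mathcal E_\Lambda$, with one of $a,b,c\in\Lambda$ a unit. Let $\mathfrak q_p$ be the kernel of the homomorphism of $\Lambda$-algebras $B\to\Lambda[[w]]$, $(x,y,z)\mapsto(aw,bw,cw)$. It is well defined as $F(a,b,c)=0$, and surjective because of the unit, so $\mathfrak q_p$ is a height one prime, as for $\mathfrak q$. The strict transform $\widetilde D$ of $V(\mathfrak q_p)$ in $X_B$ is the blow-up of $\operatorname{Spec}\Lambda[[w]]$ in the ideal $P\Lambda[[w]]=(w)$. This ideal is principal, so $\widetilde D=\operatorname{Spec}\Lambda[[w]]$. The scheme-theoretic intersection $\widetilde D\cap\mathcal E_\Lambda$ is $V(w)=\operatorname{Spec}\Lambda$, embedded in $\mathcal E_\Lambda$ through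
$$\operatorname{gr}_PB\to\operatorname{gr}_{(w)}\Lambda[[w]]=\Lambda[w],\qquad (x,y,z)\mapsto(aw,bw,cw),$$
that is, as the section $p$. Since $\widetilde D$ is a Cartier divisor on $X_B$ not containing $\mathcal E_\Lambda$, its restriction is $\mathcal O(\widetilde D)|_{\mathcal E_\Lambda}=\mathcal O(p)$. On $E_L$ this is $\mathcal O(p-O)\otimes\mathcal O(O)$. Hence
$$\rho([\mathfrak q_p])=(p,1),\qquad\text{in particular}\qquad\rho(\delta)=(\gamma,1)\ \text{ with }\ \gamma=(g:h:1). \tag{7}$$

A test by hand: write $F=z(y-z)(y+z)-x(x^2+tz^2)$. Modulo $x$ we get $z(y-z)(y+z)=0$, so $\operatorname{div}(x)=[(x,z)]+[(x,y-z)]+[(x,y+z)]$. These are the cones over $O$, $p_+=(0:1:1)$ and $p_-=(0:-1:1)=-p_+$, and indeed $(O,1)+(p_+,1)+(-p_+,1)=(0,3)=0$. Likewise, modulo $z$ we get $x^3=0$. At the prime $(x,z)$, $y$ is a unit and $z(y^2-txz-z^2)=x^3$, so $x$ is a uniformizer and $\operatorname{div}(z)=3[(x,z)]$, matching $3\,(O,1)=0$.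

## 3. The class $\delta$ and the model $A_0$

Two lemmas do the arithmetic.

**Lemma 1 (division).** Let $M\subset M'$ be fields of characteristic $0$ with $M$ algebraically closed in $M'$. Let $E$ be an elliptic curve over $M$, let $q\in E(M')$ and $n\ne0$. If $nq\in E(M)$, then $q\in E(M)$.

*Proof.* The fibre $[n]^{-1}(nq)$ is a finite $M$-scheme, and $q$ is an $M'$-point of it. The residue field of the underlying point is a finite extension of $M$ that embeds in $M'$ over $M$, so it equals $M$. Hence $q\in E(M)$. $\square$

**Lemma 2 (growth).** If $p_0,\dots,p_l\in\mathbb C[t]$ and $\sum_{j=0}^lp_j(t)e^{jt}=0$ in $\mathbb C[[t]]$, then all $p_j=0$. In particular $e^t-1$ is transcendental over $\mathbb C(t)$.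

*Proof.* Suppose not all $p_j$ vanish; drop top terms so that $p_l\ne0$. The relation is an identity of everywhere convergent power series, hence of functions on $\mathbb R$. If $l=0$ it says $p_0=0$, a contradiction. If $l\ge1$, then $p_l(t)=-\sum_{j<l}p_j(t)e^{-(l-j)t}\to0$ as $t\to+\infty$, impossible for a nonzero polynomial. If $e^t-1$ were algebraic over $\mathbb C(t)$, so would be $e^t$, and clearing denominators would give a nontrivial relation of the excluded kind. $\square$

*Proof of Proposition 1.* Let $m=0$, so $\Lambda=\mathbb C[[t]]$ and $L=\mathbb C((t))$. Put $P_0=(x,y,z)A_0$; then $A_0/P_0=\mathbb C[t]_{(t)}$. The initial form argument of Step 2 in Section 2, with $\mathbb C[x,y,z,t]$ localized at the origin as ambient ring, gives $\operatorname{gr}_{P_0}A_0=\mathbb C[t]_{(t)}[x,y,z]/(F)$. So the blow-up $X_{A_0}$ of $P_0$ has as exceptional divisor the smooth cubic $\mathcal E_0$ over $\mathbb C[t]_{(t)}$. As in that step, $X_{A_0}$ is regular and integral. The generic fibre of $\mathcal E_0$ is the curve $E:y^2=x^3+tx+1$ over $\mathbb C(t)$. Since $A_0\to B$ is flat and $P_0B=P$, we have $X_{A_0}\times_{A_0}B=X_B$.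

Let $\xi\in\operatorname{Cl}A_0$. By (c), $\xi$ is a line bundle on $\operatorname{Spec}A_0\setminus V(P_0)$ and extends to a line bundle $\mathcal M$ on $X_{A_0}$. The pullback of $\mathcal M$ to $X_B$ lifts $j\xi$. So $\rho(j\xi)$ is represented by the pullback to $E_L$ of $\mathcal M|_E$. By (d) over $\mathbb C(t)$, $\mathcal M|_E\cong\mathcal O(p_0-O)\otimes\mathcal O(r_0O)$ with $p_0\in E(\mathbb C(t))$. Hence $\rho(j\xi)=(p_0,r_0)$ with $p_0\in E(\mathbb C(t))$.

If now $n\ne0$ and $n\delta=j\xi$, then (7) gives $n\gamma\in E(\mathbb C(t))$. Apply Lemma 1 with $M'=\mathbb C((t))$ and $M$ the algebraic closure of $\mathbb C(t)$ in $M'$: the coordinates of $\gamma$ are algebraic over $\mathbb C(t)$. So $x(\gamma)=e^t-1$ is algebraic over $\mathbb C(t)$, contrary to Lemma 2. $\square$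

## 4. From one model to all models

Proposition 1 does not answer the question: some other model could contain $\delta$. Here is the statement we need.

**Theorem 1.** $B$ is the completion of a local geometric normal domain of dimension $3+m$, and $\omega_B=0$ in $\operatorname{Cl}B$. The class $\delta$ has infinite order. For every local geometric normal domain $A$ and every ring isomorphism $\widehat A\cong B$ (not assumed $\mathbb C$-linear), $\operatorname{Cl}A\cap\langle\delta\rangle=0$. In particular $H=\langle\delta\rangle\cong\mathbb Z$ contains $\langle\omega_B\rangle=0$, but $H$ is not the image of $\operatorname{Cl}A$, nor contained in that image, for any such $A$.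

To see the danger, try the simplest candidate: a *constant* cubic. Let $G=y^2z-x^3-z^3$, $B'=\mathbb C[[x,y,z,t]]/(G)$, and let $\mathfrak q'$ be the cone over the point $\gamma'=(g:h_1:1)$, where $h_1^2=1+g^3$ and $h_1(0)=1$. The partial derivatives $-3x^2,\ 2yz,\ y^2-3z^2$ have no common zero except $0$, and $z=0$ cuts out $3O$. Sections 2 and 3 used nothing else about the cubic, so no nonzero multiple of $[\mathfrak q']$ lies in the class group of the obvious model, the localization of $\mathbb C[x,y,z,t]/(G)$ at the origin.

But another model does contain $[\mathfrak q']$. Let $R_1$ be the localization of $\mathbb C[\tau,v]/(v^2-1-\tau^3)$ at $(\tau,v-1)$. There $v-1=\tau^3/(v+1)$, so $\tau$ is a uniformizer and $\widehat{R_1}=\mathbb C[[\tau]]$. Send $\tau\mapsto g=e^t-1$ and $v\mapsto h_1$. Since $g$ has order $1$ in $t$, this identifies $\mathbb C[[\tau]]$ with $\mathbb C[[t]]$. Let $A_1$ be the localization of $R_1[x,y,z]/(G)$ at $(\tau,x,y,z)$. Then $\widehat{A_1}\cong\mathbb C[[t]][[x,y,z]]/(G)=B'$, and $A_1$ is a normal domain by (b). The ideal $(x-\tau z,\,y-vz)$ of $A_1$ generates in $B'$ the ideal $(x-gz,\,y-h_1z)$. The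 quotient of $B'$ by it is $\mathbb C[[t]][[z]]/(G(gz,h_1z,z))=\mathbb C[[t]][[z]]$, so this ideal is $\mathfrak q'$. By faithful flatness $(x-\tau z,\,y-vz)$ is its contraction, a prime, and it has height one because $\dim A_1=3$ and the quotient has dimension $2$. Hence $[\mathfrak q']\in\operatorname{Cl}A_1$.

The attempt stops exactly here: "transcendental over $\mathbb C(t)$" refers to the parameter $t$, and nothing in $B'$ prevents us from declaring $e^t-1$ to be the algebraic parameter. In $B$ the cubic varies, with $j$-invariant $6912\,t^3/(4t^3+27)$. The curve itself records $t$, while the point $\gamma$ records $e^t-1$. The plan is to show that a model containing a multiple of $\delta$ must treat *both* $t$ and $e^t-1$ as algebraic functions, and that no model can. Compared with $A_0$, three things change: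

1. For a general $A$ the exceptional curve is only known over $\operatorname{Frac}$ of some ring $R$. It is a curve of genus $1$, perhaps without a rational point, and its equation is unknown.
2. The complex scalars of $A$ may map to a subfield $k\subset\Lambda$ different from the standard $\mathbb C$.
3. If $m\ge1$, then $R$ has dimension at least $2$, and transcendence degree alone leaves room for two independent elements such as $t$ and $e^t-1$.

## 5. The blow-up seen from an arbitrary model

Let $A$ be a model of $B$; identify $\widehat A=B$ and put $e:=1+m$.

**Step 1: the singular locus of $A$ gives an algebraic form $R$ of $\Lambda$.** Let $I\subset A$ be the radical ideal of the closed set $\operatorname{Sing}A$, and $R=A/I$. By (b), $\operatorname{Sing}B=V(IB)$, and by Section 2 this is $V(P)$. By (a), $B/IB=\widehat{A/I}$ is reduced, because $A/I$ is. So $IB$ is radical and $IB=P$. Hence $\widehat R=B/P=\Lambda$, and by (b) $R$ is a regular local ring, of dimension $e$, contained in $\Lambda$. Let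
$$K=\operatorname{Frac}R\subset L,\qquad K'=\text{the algebraic closure of }K\text{ in }L. \tag{8}$$

**Step 2: the scalars of $A$ form a coefficient field of $\Lambda$.** Let $k\subset R\subset\Lambda$ be the image of $\mathbb C\to A\to R$; it is a field isomorphic to $\mathbb C$. The residue field $\kappa$ of $A$ is that of $B$, so it is algebraically closed. It is finitely generated as a field over the image of $k$. A finitely generated extension of $k$ of positive transcendence degree is never algebraically closed: it is finite over some $k(T_1,\dots,T_r)$ with $r\ge1$, whereas $T_1^{1/n}$ has degree $n$ over $k(T_1,\dots,T_r)$, so the extension cannot contain $T_1^{1/n}$ for all $n$. Hence $\kappa$ is algebraic over the algebraically closed field $k$, and $k\to\kappa$ is an isomorphism. So $k$ is a coefficient field of $\Lambda$, and since $t,s$ is a regular system of parameters,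
$$\Lambda=k[[t,s]]. \tag{9}$$
Moreover $R$ is the localization at a prime of a finite type $k$-domain, and its residue field is $k$. The dimension formula gives $\operatorname{trdeg}_kK=\dim R=e$, hence also $\operatorname{trdeg}_kK'=e$.

**Step 3: blow up $I$ and compare.** Let $X_A=\operatorname{Proj}\bigoplus I^n$ and $\mathcal E_R=X_A\times_{\operatorname{Spec}A}\operatorname{Spec}R$. Since $A\to B$ is flat, $I^n\otimes_AB=P^n$. So
$$X_A\times_AB=X_B,\qquad\mathcal E_R\times_R\Lambda=\mathcal E_\Lambda,$$
compatibly with $\mathcal O(1)$. The map $X_B\to X_A$ is flat and surjective and $X_B$ is regular, so $X_A$ is regular by (b). It is integral, as the blow-up of a domain. The generic fibre $\mathcal E_K$ of $\mathcal E_R$ satisfies $\mathcal E_K\times_KL\cong E_L$ as $L$-schemes. Therefore $\mathcal E_K$ is a smooth projective geometrically connected curve of genus $1$ over $K$, and $\mathcal O(1)$ on it has degree $3$ and pulls back to $\mathcal O(1)$ on $E_L$.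

**Step 4: classes of $A$ give line bundles over $K$.** Put $U_A=\operatorname{Spec}A\setminus V(I)$. It is regular, with complement of codimension $\ge2$ because $A$ is normal. So $\operatorname{Cl}A=\operatorname{Pic}U_A$ by (c). Since $U_A\times_AB=U_B$, the map $j$ is the pullback $\operatorname{Pic}U_A\to\operatorname{Pic}U_B$: the ideal sheaf of a prime divisor $\mathfrak p$ pulls back to that of $\mathfrak pB$. As $X_A$ is regular and integral and $X_A\setminus\mathcal E_R=U_A$, a class $\xi\in\operatorname{Cl}A$ lifts to some $\mathcal M\in\operatorname{Pic}X_A$, and the pullback of $\mathcal M$ to $X_B$ lifts $j\xi$. The two composites $E_L\to\mathcal E_\Lambda\to X_B\to X_A$ and $E_L\to\mathcal E_K\to\mathcal E_R\to X_A$ agree. Hence: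
$$\text{for }\xi\in\operatorname{Cl}A,\ \rho(j\xi)\text{ is represented by the pullback to }E_L\text{ of a line bundle on }\mathcal E_K. \tag{10}$$

## 6. The Jacobian recovers the parameter $t$

We now handle the first change: $\mathcal E_K$ may have no $K$-point, so (d) is not available on it. But its Jacobian is an elliptic curve over $K$. Recall that for a smooth projective geometrically connected curve $C$ of genus $1$ over a field $K$, $\operatorname{Pic}^0_{C/K}$ is an elliptic curve whose formation commutes with field extension. A line bundle of degree $0$ on $C$ defines a $K$-point of it. In characteristic $0$ an elliptic curve has a model $Y^2=X^3+a'X+b'$, and an isomorphism of two such models preserving origins has the form $(x,y)\mapsto(u^2x,u^3y)$ with $u\ne0$.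

Note the quick reason why $t$ should be algebraic over $K$: the $j$-invariant of the Jacobian lies in $K$, and the formula for $j$ in Section 4 can be solved as $t^3=27j/\bigl(4(1728-j)\bigr)$. The lemma needs a little more, namely an isomorphism over $K'$.

**Lemma 3.** $t\in K'$. If $\xi\in\operatorname{Cl}A$ and $\rho(j\xi)=(p,r)$, then $p\in E(K')$.

*Proof.* **Step 1: $t\in K'$, and $E$ is isomorphic to the Jacobian over $K'$.** Let $J=\operatorname{Pic}^0_{\mathcal E_K/K}$, with a model $Y^2=X^3+a'X+b'$, $a',b'\in K$. Over $L$,
$$\Phi:E_L\xrightarrow{\ \sim\ }\operatorname{Pic}^0_{E_L/L}=J_L,\qquad q\mapsto\mathcal O(q-O).$$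
In the Weierstrass models $\Phi$ is $(x,y)\mapsto(u^2x,u^3y)$ with $u\in L^*$. Multiplying $y^2=x^3+tx+1$ by $u^6$ gives $Y^2=X^3+u^4tX+u^6$, so
$$a'=u^4t,\qquad b'=u^6. \tag{11}$$
Thus $u^6\in K$, so $u\in L$ is algebraic over $K$, that is, $u\in K'$. Hence $t=a'u^{-4}\in K'$. So $E$ is defined over $K'$, and $\Phi$ is defined over $K'$. In particular a point $q\in E(L)$ lies in $E(K')$ if and only if $\Phi(q)\in J(K')$.

**Step 2: $3p\in E(K')$.** Choose an integer representing $r$. By (10) there are $N_0\in\operatorname{Pic}\mathcal E_K$ and $r'\in\mathbb Z$ such that $N_0$ pulls back to $\mathcal O(p-O)\otimes\mathcal O(rO)\otimes\mathcal O(r')$ on $E_L$. The bundle $\mathcal O(rO)$ need not come from $\mathcal E_K$, but its cube $\mathcal O(3rO)\cong\mathcal O(r)$ does. So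
$$N:=N_0^{\otimes3}\otimes\mathcal O(-r-3r')\in\operatorname{Pic}\mathcal E_K$$
pulls back to $\mathcal O(p-O)^{\otimes3}=\Phi(3p)$. Therefore $N$ has degree $0$ and defines a point of $J(K)$, equal to $\Phi(3p)$. By Step 1, $3p\in E(K')$.

**Step 3: divide by $3$.** $K'$ is algebraically closed in $L$, so Lemma 1 gives $p\in E(K')$. $\square$

## 7. No model makes both $t$ and $e^t-1$ algebraic

If $e=1$, then $t$ and $g$ are algebraically dependent over $k$, because $\operatorname{trdeg}_kK'=1$. For $e\ge2$ counting no longer helps. What helps is that $R$ contains a regular system of parameters of $\Lambda$, so the $e$ partial derivatives stay independent on $K'$, whereas $t$ and $g$, both functions of $t$ alone, have proportional derivatives.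

**Lemma 4.** $t$ and $g=e^t-1$ are not both in $K'$.

*Proof.* Suppose $t,g\in K'$.

**Step 1: $t$ and $g$ are algebraically dependent over $k$.** Suppose not. Then $e\ge2$, and we extend them to a transcendence basis $a_1=t,\ a_2=g,\ a_3,\dots,a_e$ of $K'/k$. Let $\partial_1,\dots,\partial_e$ be the $k$-linear partial derivatives of $\Lambda=k[[t,s]]$ from (9), with $\partial_1$ the one along $t$, extended to $L$ by the quotient rule. Since $\mathbb Q\subset k$, the element $g$ is the same power series in $\mathbb Q[[t]]$ whether we expand in $\mathbb C[[t,s]]$ or in $k[[t,s]]$. So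
$$(\partial_ja_1)_j=(1,0,\dots,0),\qquad(\partial_ja_2)_j=(g'(t),0,\dots,0),$$
and the $e\times e$ matrix $(\partial_ja_i)$ is singular. Hence there are $c_1,\dots,c_e\in L$, not all zero, such that the $k$-linear derivation $D=\sum_jc_j\partial_j$ of $L$ satisfies $D(a_i)=0$ for all $i$.

Then $D$ vanishes on $k(a_1,\dots,a_e)$. If $\alpha\in K'$ has minimal polynomial $f$ over this field, then $0=D(f(\alpha))=f'(\alpha)D(\alpha)$, and $f'(\alpha)\ne0$ in characteristic $0$; so $D(\alpha)=0$. Thus $D$ vanishes on $K'$, and in particular on $R$.

Let $y_1,\dots,y_e$ be a regular system of parameters of $R$. It is also one of $\widehat R=\Lambda=k[[t,s]]$, so modulo $\mathfrak m_\Lambda^2$ the $y_i$ are obtained from $t,s_1,\dots,s_m$ by an invertible matrix over $k$. That matrix is $(\partial_jy_i)$ modulo $\mathfrak m_\Lambda$, so $(\partial_jy_i)$ is invertible over $\Lambda$. But $\sum_jc_j\,\partial_jy_i=D(y_i)=0$ for all $i$, which forces all $c_j=0$, a contradiction.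

**Step 2: descend the relation from $k$ to $\mathbb Q$ and contradict growth.** By Step 1 there is a nontrivial finite relation $\sum c_{ij}t^ig^j=0$ with $c_{ij}\in k$. The $t^ig^j$ lie in $\mathbb Q[[t]]$. Comparing coefficients of the powers of $t$ in $k[[t,s]]$, we see that $(c_{ij})$ is a nonzero solution in $k$ of a homogeneous linear system with coefficients in $\mathbb Q$, in finitely many unknowns. The rank of such a system does not change under field extension, so there is a nonzero solution in $\mathbb Q$. We may therefore assume $c_{ij}\in\mathbb Q$. Substituting $g=e^t-1$ amounts to replacing a nonzero polynomial $\sum c_{ij}T^iS^j$ by $\sum c_{ij}T^i(S-1)^j$, which is again nonzero. So we obtain a relation $\sum_{j=0}^lp_j(t)e^{jt}=0$ with $p_j\in\mathbb Q[t]$ not all zero, contrary to Lemma 2. $\square$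

## 8. Proof of Theorem 1

Step 1 of Section 2 showed that $B=\widehat{A_0}$ with $A_0$ a local geometric normal domain of dimension $3+m$, and that $\omega_B=0$.

Let $n\ne0$ and suppose $n\delta\in\operatorname{Cl}A$ for some model $A$. By (7), $\rho(n\delta)=(n\gamma,n)$. Lemma 3 gives $t\in K'$ and $n\gamma\in E(K')$. Since $K'$ is algebraically closed in $L$, Lemma 1 gives $\gamma\in E(K')$. Hence $g=x(\gamma)\in K'$, and together with $t\in K'$ this contradicts Lemma 4. So $n\delta\notin\operatorname{Cl}A$ for all $n\ne0$ and all models $A$.

Apply this to $A=A_0$: since $0\in\operatorname{Cl}A_0$, we get $n\delta\ne0$ for $n\ne0$. So $\delta$ has infinite order and $\operatorname{Cl}A\cap\langle\delta\rangle=0$ for every model. The subgroup $H=\langle\delta\rangle\cong\mathbb Z$ contains $\langle\omega_B\rangle=0$, and it is neither equal to nor contained in the image of any $\operatorname{Cl}A$. $\blacksquare$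

So the answer to the question is no.

## 9. The whole group $\operatorname{Cl}B$ and its algebraic part for $m=0$

The next theorem is a complement.

**Theorem 2 ($m=0$).** Let $E$ be the elliptic curve $y^2=x^3+tx+1$ with origin $O=(0:1:0)$, and let $K_0$ be the algebraic closure of $\mathbb C(t)$ in $\mathbb C((t))$. Then $\operatorname{Cl}B\cong E(\mathbb C((t)))\oplus\mathbb Z/3$. A finitely generated subgroup $H\subset\operatorname{Cl}B$ is contained in the image of $\operatorname{Cl}A$ for some local geometric normal domain $A$ with a $\mathbb C$-algebra isomorphism $\widehat A\cong B$ if and only if $H\subset E(K_0)\oplus\mathbb Z/3$. The quotient $E(\mathbb C((t)))/E(K_0)$ is nonzero and torsion-free.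

The theorem concerns containment $H\subset\operatorname{Cl}A$; it is not claimed that every such $H$ equals some $\operatorname{Cl}A$. Nothing is claimed about the question restricted to isolated singularities, or to $\dim B=2$.

The first three steps show that $\rho$ is an isomorphism, and they work for every $m$. Write $X=X_B$.

**Step 1: line bundles on $\mathcal E_\Lambda$ extend uniquely to all infinitesimal neighborhoods.** Let $X_n\subset X$ be defined by $P^{n+1}\mathcal O_X$, so $X_0=\mathcal E_\Lambda$. By (5), $P^n\mathcal O_X/P^{n+1}\mathcal O_X=\mathcal O_{\mathcal E_\Lambda}(n)$. For $n\ge1$ this is an ideal of square zero in $\mathcal O_{X_n}$, so $a\mapsto1+a$ gives an exact sequence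
$$0\to\mathcal O_{\mathcal E_\Lambda}(n)\to\mathcal O_{X_n}^*\to\mathcal O_{X_{n-1}}^*\to1. \tag{12}$$
Next, $H^1(\mathcal E_\Lambda,\mathcal O(n))=H^2(\mathcal E_\Lambda,\mathcal O(n))=0$ for $n\ge1$. Indeed, in the cohomology of
$$0\to\mathcal O_{\mathbb P^2_\Lambda}(n-3)\xrightarrow{F}\mathcal O_{\mathbb P^2_\Lambda}(n)\to\mathcal O_{\mathcal E_\Lambda}(n)\to0$$
the group $H^1(\mathcal O_{\mathcal E_\Lambda}(n))$ sits between $H^1(\mathcal O(n))=0$ and $H^2(\mathcal O(n-3))=0$ (as $n-3>-3$), and $H^2(\mathcal O_{\mathcal E_\Lambda}(n))$ sits between $H^2(\mathcal O(n))=0$ and $H^3(\mathcal O(n-3))=0$. So (12) gives $\operatorname{Pic}X_n\cong\operatorname{Pic}X_{n-1}$, and surjections $H^0(\mathcal O_{X_n}^*)\to H^0(\mathcal O_{X_{n-1}}^*)$.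

**Step 2: pass to the limit and algebraize, to get $\operatorname{Pic}X\cong\operatorname{Pic}\mathcal E_\Lambda$.** A line bundle on the formal completion $\widehat X$ of $X$ along $X_0$ is a compatible system of line bundles on the $X_n$. If all members of such a system are trivial, then compatible trivializations can be chosen one after another, correcting by units that lift because of the surjections in Step 1. Hence $\operatorname{Pic}\widehat X=\varprojlim\operatorname{Pic}X_n=\operatorname{Pic}\mathcal E_\Lambda$. Now $B$ is $P$-adically complete and $X$ is projective over $B$, so by Grothendieck's existence theorem completion is an equivalence between coherent sheaves on $X$ and on $\widehat X$. It respects tensor products, so if $\widehat{\mathcal F}\otimes\widehat{\mathcal G}\cong\mathcal O_{\widehat X}$, then $\mathcal F\otimes\mathcal G\cong\mathcal O_X$. Thus it respects invertibility, and $\operatorname{Pic}X\cong\operatorname{Pic}\widehat X\cong\operatorname{Pic}\mathcal E_\Lambda$ by restriction.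

**Step 3: pass to the generic fibre: $\operatorname{Pic}\mathcal E_\Lambda\cong\operatorname{Pic}E_L$.** The restriction is surjective because $\mathcal E_\Lambda$ is regular: take closures of divisors. A line bundle that is trivial on $E_L$ has a rational section that generates it there, so it is $\mathcal O(D)$ with $D$ a combination of prime divisors not meeting $E_L$. Let $W$ be such a prime divisor. Its generic point lies over a nonzero prime of the UFD $\Lambda$, which contains a prime element $f$; so $W\subset\{f=0\}$. The ring $(\Lambda/f)[x,y,z]/(F)$ is free over $(\Lambda/f)[y,z]$ and so embeds in $\operatorname{Frac}(\Lambda/f)[x,y,z]/(F)$. The latter is a domain, since $F$ is irreducible over every field to which $\Lambda$ maps (Section 2, Step 1). So $\{f=0\}\subset\mathcal E_\Lambda$ is integral of codimension $1$, and $W=\{f=0\}$ is principal. Hence $\mathcal O(D)$ is trivial, and the restriction is injective.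

Altogether, by Step 3 of Section 2,
$$\operatorname{Cl}B=\operatorname{Pic}X/\langle\mathcal O(1)\rangle\cong\operatorname{Pic}(E_L)/\langle\mathcal O(1)\rangle\cong E(L)\oplus\mathbb Z/3\quad\text{via }\rho. \tag{13}$$

From now on $m=0$ and $L=\mathbb C((t))$, and (13) is the first claim of Theorem 2.

**Step 4 (only if): classes of $\mathbb C$-linear models have algebraic coordinates.** Let $\widehat A\cong B$ be $\mathbb C$-linear. Then in Section 5 the field $k$ is the standard $\mathbb C\subset\Lambda$, and $\operatorname{trdeg}_{\mathbb C}K'=e=1$. By Lemma 3, $t\in K'$, and $t$ is transcendental over $\mathbb C$. So $K'$ is algebraic over $\mathbb C(t)$, that is, $K'\subset K_0$. Lemma 3 now gives $\operatorname{Cl}A\subset E(K_0)\oplus\mathbb Z/3$, and the same holds for every $H\subset\operatorname{Cl}A$.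

**Step 5 (if): a ring of coefficients for finitely many algebraic points.** Let $H$ be generated by $(p_i,r_i)$, $1\le i\le N$, with $p_i\in E(K_0)$. Divide the homogeneous coordinates of $p_i$ by one of minimal $t$-adic valuation: then one coordinate is $1$ and the others lie in $\mathbb C[[t]]\cap K_0$. Let $M\subset K_0$ be the field generated over $\mathbb C(t)$ by all these coordinates. It is a finite extension of $\mathbb C(t)$. Put $R'=M\cap\mathbb C[[t]]$. This is the valuation ring of the $t$-adic valuation restricted to $M$, so it is a discrete valuation ring with uniformizer $t$. Its residue field lies between $\mathbb C\subset R'$ and $\mathbb C$, so it is $\mathbb C$. Hence $\widehat{R'}=\mathbb C[[t]]$. It is also algebraic: the integral closure $C'$ of $\mathbb C[t]$ in $M$ is finite over $\mathbb C[t]$ and contained in $R'$. Its localization at $\mathfrak m_{R'}\cap C'$ (a nonzero prime, since it contains $t$) is a discrete valuation ring of $M$ dominated by $R'$, hence equal to $R'$. So $R'$ is a localization of a finite type $\mathbb C$-algebra, and all chosen coordinates of the $p_i$ lie in $R'$.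

**Step 6 (if): the model.** Put $A=\bigl(R'[x,y,z]/(F)\bigr)_{(\mathfrak m_{R'},x,y,z)}$. It is a localization of a $\mathbb C$-algebra of finite type, and $\widehat A=\mathbb C[[t]][[x,y,z]]/(F)=B$, $\mathbb C$-linearly. By (b), $A$ is normal because $B$ is and $A\to B$ is faithfully flat; being local, it is a normal domain.

**Step 7 (if): the cones over the $p_i$ are divisors on this model.** Let $p=(a:b:c)$ be a section with coordinates in $R'$, one of them equal to $1$. Let $\mathfrak q_{p,A}\subset A$ be the ideal generated by the $2\times2$ minors of $\begin{pmatrix}x&y&z\\a&b&c\end{pmatrix}$. Say $c=1$. The minors are, up to sign, $x-az$, $y-bz$ and $bx-ay=b(x-az)-a(y-bz)$, so $\mathfrak q_{p,A}B=(x-az,\,y-bz)$ and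
$$B/\mathfrak q_{p,A}B=\Lambda[[z]]/(F(az,bz,z))=\Lambda[[z]],$$
because $F(az,bz,z)=z^3F(a,b,1)=0$. The surjection $B\to\Lambda[[w]]$ defining $\mathfrak q_p$ kills the minors and induces the isomorphism $\Lambda[[z]]\to\Lambda[[w]]$, $z\mapsto w$, so $\mathfrak q_{p,A}B=\mathfrak q_p$. The cases $a=1$ and $b=1$ are the same: dividing by the coordinate equal to $1$, the other two variables are eliminated, and $F(a,b,c)=0$ makes the remaining relation trivial. By faithful flatness $\mathfrak q_{p,A}=\mathfrak q_p\cap A$, so it is prime. It has height $1$, since $\dim A=3$ and $\dim A/\mathfrak q_{p,A}=\dim B/\mathfrak q_p=2$. Its class maps to $[\mathfrak q_p]$, and $\rho([\mathfrak q_p])=(p,1)$ by (7).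

Apply this to $p_1,\dots,p_N$ and to $O=(0:1:0)$: the elements $(p_i,1)$ and $(O,1)$ lie in $\operatorname{Cl}A$. Since $O$ is the zero of $E$,
$$(p_i,r_i)=(p_i,1)+(r_i-1)(O,1)\in\operatorname{Cl}A.$$
Thus $H\subset\operatorname{Cl}A$.

**Step 8: the quotient $E(\mathbb C((t)))/E(K_0)$.** If $p\in E(\mathbb C((t)))$, $n\ne0$ and $np\in E(K_0)$, then $p\in E(K_0)$ by Lemma 1, because $K_0$ is algebraically closed in $\mathbb C((t))$. So the quotient is torsion-free. It is nonzero: $\gamma=(g:h:1)$ lies in $E(\mathbb C((t)))$, and $x(\gamma)=e^t-1$ is transcendental over $\mathbb C(t)$ by Lemma 2, so $\gamma\notin E(K_0)$. $\blacksquare$
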